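\title{Off-diagonal entries of the commutator matrix:\\ primality and the failure of $F$-regularity}

\begin{abstract}
Let $X$ and $Y$ be $n\times n$ matrices of indeterminates over a field of characteristic $p>0$. The $n^2-n$ off-diagonal entries of $XY-YX$ form a regular sequence that generates a non-prime ideal. It was conjectured that every proper subset of these entries defines an $F$-regular ring, and in particular generates a prime ideal. We show that these ideals are prime for all $n$ and that the conjecture holds for $n=2,3$. However, when exactly one entry is omitted, the ring is not $F$-regular for $n\ge 14$, nor for $n=12,13$ if $p$ is odd, and it is not $F$-pure for $n\ge14$. The obstruction is a weighted degree count at a prime defined by pairs of matrices of square zero.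
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

Let $K$ be a field of prime characteristic $p$, let $n\ge2$, and let $X=(x_{ij})$ and $Y=(y_{ij})$ be $n\times n$ matrices of indeterminates. Let $R=K[X,Y]$ be the polynomial ring in these $2n^2$ variables, and let $u_{ij}$ be the $(i,j)$ entry of the commutator $[X,Y]=XY-YX$. The ideal $J=(u_{ij}\mid 1\le i,j\le n)$ defines the pairs of commuting matrices, and the ideal $I=(u_{ij}\mid i\ne j)$ defines the pairs whose commutator is diagonal. We use two known results, for $K$ and for its algebraic closure.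
\begin{itemize}
\item[(R1)] (Knutson; Young) The off-diagonal entries $u_{ij}$, $i\neq j$, form a regular sequence in $R$.
\item[(R2)] (Young) The ideal $I$ is a complete intersection with $\dim R/I=n^2+n$, and it has exactly two minimal primes, one of which is $\operatorname{Rad}(J)$.
\end{itemize}
The $u_{ij}$ are homogeneous of positive degree, so the order in (R1) is irrelevant and every subset $Z\subseteq\{u_{ij}\mid i\ne j\}$ is a regular sequence. Let $\mathcal I_Z$ be the ideal generated by $Z$. Then $R/\mathcal I_Z$ is a graded complete intersection of dimension $2n^2-|Z|$.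

By (R2) the ideal $I$ is not prime. The case $n=2$ shows why, and what one omitted equation changes. With $\xi=x_{11}-x_{22}$ and $\upsilon=y_{11}-y_{22}$,
\begin{equation}\label{eq:n2}
u_{12}=\xi y_{12}-x_{12}\upsilon,\qquad u_{21}=x_{21}\upsilon-\xi y_{21},\qquad u_{11}=-u_{22}=x_{12}y_{21}-x_{21}y_{12}.
\end{equation}
Both $u_{12}$ and $u_{21}$ vanish on the linear space $\xi=\upsilon=0$, which has dimension $6=n^2+n$ and on which $u_{11}$ does not vanish; this is the second component of $V(I)$. The entry $u_{12}$ alone is a generic $2\times2$ determinant, which is irreducible and has a very mild singularity. The following conjecture, posed in \cite{Kad}, predicts the same picture for all $n$.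

\medskip
\noindent\textbf{Conjecture.} \emph{Let $Z\subseteq\{u_{ij}\mid 1\le i\ne j\le n\}$ have at most $n^2-n-1$ elements. Then $R/\mathcal I_Z$ is $F$-regular. In particular, $\mathcal I_Z$ is prime.}
\medskip

$F$-regularity, recalled in Section~\ref{sec:crit}, is a condition on the singularities of a ring of characteristic $p$ that is imposed on all of its localizations. The simplest obstruction to it is numerical: a graded complete intersection of positive dimension is not $F$-regular if the degrees of its equations add up to at least the number of variables (Proposition~\ref{prop:weights}). Here the degrees add up to $2|Z|<2n^2$, so this obstruction is absent, and together with the case $n=2$ this suggests a positive answer. But the count can be made at any prime and with any weights, and for large $n$ a better choice exists.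

Put
\[
r=\lfloor n/2\rfloor,\qquad k=n-2r\in\{0,1\},\qquad \sigma=\begin{cases}2&\text{if $p$ is odd,}\\ 1&\text{if $p=2$.}\end{cases}
\]

\begin{theorem}\label{thm:A}
Let $n\ge4$, let $Z\subseteq\{u_{ij}\mid i\ne j\}$, and put $m=n^2-|Z|$, so that $m\ge n$.
\begin{enumerate}
\item[(1)] If $3m\le r^2+3k+\sigma+1$, then $R/\mathcal I_Z$ is not $F$-regular.
\item[(2)] If $3m\le r^2+3k+\sigma$, then $R/\mathcal I_Z$ is not $F$-pure.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:false}
Let $|Z|=n^2-n-1$. If $n\ge14$, or if $n\in\{12,13\}$ and $p$ is odd, then $R/\mathcal I_Z$ is not $F$-regular. If $n\ge14$, it is not $F$-pure. In particular, the conjecture is false.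
\end{corollary}

\begin{proof}
Here $m=n+1$ and $3m=6r+3k+3$. So part (1) of Theorem~\ref{thm:A} applies if and only if $r^2-6r-2+\sigma\ge0$, and part (2) if and only if $r^2-6r-3+\sigma\ge0$. Both hold for $r\ge7$, and the first holds for $r=6$ and $\sigma=2$.
\end{proof}

For instance, the conjecture fails for $n=14$ and every $Z$ with $181$ elements, in every characteristic $p$. Its second sentence is nevertheless true, and so is the whole conjecture for small $n$.

\begin{theorem}\label{thm:B}
For all $n\ge2$ and all $Z$ with $|Z|\le n^2-n-1$, the ideal $\mathcal I_Z$ is prime.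
\end{theorem}

\begin{theorem}\label{thm:C}
For $n=2$ and $n=3$ the conjecture holds.
\end{theorem}

The question of $F$-regularity for $4\le n\le11$, and for $n=12,13$ when $p=2$, is not settled here.

The three proofs are independent. Theorem~\ref{thm:A} occupies Sections~\ref{sec:crit}--\ref{sec:A}: a weighted criterion, the commutator near a pair of square-zero matrices, \'etale coordinates adapted to such pairs, and the count. Theorem~\ref{thm:B} (Section~\ref{sec:B}) is a dimension count that rests on the linearity of the equations in $Y$. Theorem~\ref{thm:C} (Section~\ref{sec:C}) is proved by degenerating one equation and constructing Frobenius splittings.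

\section{A weighted obstruction to $F$-regularity and $F$-purity}\label{sec:crit}

All rings are commutative, Noetherian and of characteristic $p$, and $q$ always denotes a power $p^e$ with $e\ge1$. For an ideal $\mathfrak a$ of a ring $S$, the \emph{Frobenius power} $\mathfrak a^{[q]}$ is generated by the $q$-th powers of the elements of $\mathfrak a$, or equivalently of any set of generators. Let $S^\circ$ be the complement of the union of the minimal primes of $S$. An element $w$ lies in the \emph{tight closure} $\mathfrak a^*$ if there is $g\in S^\circ$ with $gw^q\in\mathfrak a^{[q]}$ for all $q\gg0$. The ring $S$ is \emph{$F$-regular} if $\mathfrak a^*=\mathfrak a$ for every ideal $\mathfrak a$ of every localization of $S$.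

Let $F^e_*S$ be $S$ with the module structure $s\cdot F^e_*a=F^e_*(s^qa)$. The ring $S$ is \emph{$F$-pure} if $M\to M\otimes_SF_*S$, $x\mapsto x\otimes F_*1$, is injective for every $S$-module $M$. For $M=S/\mathfrak a$ this says that $w^p\in\mathfrak a^{[p]}$ implies $w\in\mathfrak a$. Letting $M$ run over the $S_{\mathfrak p}$-modules shows that $S_{\mathfrak p}$ is $F$-pure if $S$ is.

\begin{lemma}\label{lem:colon}
Let $t_1,\dots,t_d$ be a regular sequence in a local ring and let $c\le d$. Then
\[
(t_1^q,\dots,t_d^q):(t_1\cdots t_c)^{q-1}=(t_1,\dots,t_c,t_{c+1}^q,\dots,t_d^q).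
\]
\end{lemma}

\begin{proof}
In a local ring a regular sequence stays regular when it is permuted or when its members are replaced by powers. Take the colon with $t_1^{q-1},\dots,t_c^{q-1}$ successively. At step $i$ the element $t_i$ is a nonzerodivisor modulo the other current generators, and $(t^q):t^{q-1}=(t)$ for a nonzerodivisor $t$.
\end{proof}

The next lemma translates the two properties of a complete intersection into statements about the product of its equations in the ambient regular ring.

\begin{lemma}\label{lem:crit}
Let $(\mathcal O_0,P)$ be a regular local ring, $u_1,\dots,u_c\in P$ a regular sequence, $f=u_1\cdots u_c$ and $S=\mathcal O_0/(u_1,\dots,u_c)$.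
\begin{enumerate}
\item[(a)] If $f^{p-1}\in P^{[p]}$, then $S$ is not $F$-pure.
\item[(b)] If $\dim S>0$ and $Pf^{q-1}\subseteq P^{[q]}$ for all $q$, then some ideal of $S$ generated by a system of parameters is not tightly closed.
\end{enumerate}
\end{lemma}

\begin{proof}
Extend $u=u_1,\dots,u_c$ to a system of parameters $u,h$ of $\mathcal O_0$; it is a regular sequence. Put $\mathfrak q=(u,h)$ and choose $w\in(\mathfrak q:P)\setminus\mathfrak q$, a representative of a nonzero socle element of $\mathcal O_0/\mathfrak q$. Bars denote images in $S$, so $\bar w\notin(\bar h)$. From $wP\subseteq\mathfrak q$ we get $w^qP^{[q]}\subseteq\mathfrak q^{[q]}$, and Lemma~\ref{lem:colon} gives $\mathfrak q^{[q]}:f^{q-1}=(u)+(h)^{[q]}$.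

(a) We have $w^pf^{p-1}\in w^pP^{[p]}\subseteq\mathfrak q^{[p]}$, so $\bar w^p\in(\bar h)^{[p]}$ while $\bar w\notin(\bar h)$.

(b) Since $\dim S>0$, the prime $P$ is not minimal over $(u)$, and prime avoidance gives $g\in P$ with $\bar g\in S^\circ$. Then $gw^qf^{q-1}\in w^qP^{[q]}\subseteq\mathfrak q^{[q]}$, so $\bar g\bar w^q\in(\bar h)^{[q]}$ for all $q$. Hence $\bar w\in(\bar h)^*\setminus(\bar h)$.
\end{proof}

The hypothesis $\dim S>0$ cannot be dropped: if $u$ is a regular system of parameters, then $Pf^{q-1}\subseteq P^{[q]}$ and $S$ is a field.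

Membership in $P^{[q]}$ can be forced by a count: a monomial in regular parameters that lies outside $P^{[q]}$ has all exponents at most $q-1$, so its degree is bounded. We allow weights, a change of the equations, and a flat unramified extension of the ring, because good coordinates will only be available on an \'etale chart.

Let $(\mathcal O,\mathfrak P)$ be a regular local ring with a regular system of parameters $t_1,\dots,t_d$, each with a positive integer weight $\operatorname{wt}(t_i)$. Let $\Omega=\sum_i\operatorname{wt}(t_i)$, and let $\mathcal F_j\subseteq\mathcal O$ be the ideal generated by the monomials in the $t_i$ of weight at least $j$. Then $\mathcal F_1=\mathfrak P$, $\mathcal F_i\mathcal F_j\subseteq\mathcal F_{i+j}$, and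
\begin{equation}\label{eq:Fq}
\mathcal F_{(q-1)\Omega+1}\subseteq\mathfrak P^{[q]},
\end{equation}
because a monomial with all exponents at most $q-1$ has weight at most $(q-1)\Omega$.

\begin{proposition}\label{prop:weights}
Let $\mathcal O_0,P,u,S$ be as in Lemma~\ref{lem:crit}, and let $\mathcal O_0\to\mathcal O$ be a flat local homomorphism with $P\mathcal O=\mathfrak P$. Suppose that $v=\Gamma u$ with $\Gamma\in GL_c(\mathcal O)$ and that $v_1\cdots v_c\in\mathcal F_\omega$.
\begin{enumerate}
\item[(a)] If $\omega>\Omega$, then $S$ is not $F$-pure.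
\item[(b)] If $\omega\ge\Omega$ and $\dim S>0$, then $S$ is not $F$-regular.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $f=\prod u_l$ and $f'=\prod v_l$. Substituting $u=\Gamma^{-1}v$ writes $f^{q-1}$ as an $\mathcal O$-linear combination of monomials of degree $c(q-1)$ in $v_1,\dots,v_c$. Each of them other than $f'^{\,q-1}$ has an exponent at least $q$ and so lies in $\mathfrak P^{[q]}$, as $v_l\in\mathfrak P$. Hence
\[
f^{q-1}\in f'^{\,q-1}\mathcal O+\mathfrak P^{[q]},\qquad f'^{\,q-1}\in\mathcal F_{(q-1)\omega}.
\]
Moreover $\mathfrak P^{[q]}=P^{[q]}\mathcal O$, and $P^{[q]}\mathcal O\cap\mathcal O_0=P^{[q]}$ by faithful flatness. If $\omega>\Omega$, then $(p-1)\omega\ge(p-1)\Omega+1$, so \eqref{eq:Fq} gives $f^{p-1}\in\mathfrak P^{[p]}\cap\mathcal O_0=P^{[p]}$. If $\omega\ge\Omega$ and $g\in P\subseteq\mathcal F_1$, then $gf'^{\,q-1}\in\mathcal F_{(q-1)\Omega+1}$, so $gf^{q-1}\in P^{[q]}$ for all $q$. Now apply Lemma~\ref{lem:crit}.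
\end{proof}

We call $\omega-\Omega$ the \emph{surplus}. With all weights equal to $1$ at the homogeneous maximal ideal of a polynomial ring, this is the degree count of Section~\ref{sec:intro}. Weights see more: for $t_1^2+t_2^3+t_3^7$ unit weights give the surplus $2-3<0$, while the weights $21,14,6$ give $42-41>0$, so this hypersurface is not $F$-pure at the origin. Note also that an equation that is itself one of the parameters $t_i$ contributes $\operatorname{wt}(t_i)$ to both $\omega$ and $\Omega$. Such an equation is neutral, and its weight may be chosen freely.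

\section{The commutator near a pair of square-zero matrices}\label{sec:comm}

At the origin all equations are quadrics, and the surplus is $2|Z|-2n^2=-2m$. We look for a point where, after the neutral equations have been removed, many of the remaining equations are cubic in comparatively few variables. Let $n=2r$ and consider the commuting pair
\[
X_0=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad Y_0=\begin{pmatrix}0&0\\W&0\end{pmatrix},\qquad W=\operatorname{diag}(w_1,\dots,w_r),
\]
with $r\times r$ blocks and distinct $w_i$. Section~\ref{sec:chart} shows that a nearby pair can be brought, by conjugation and by subtracting scalars, to the shape in the following lemma. Subscripts denote blocks for $2r\times2r$ matrices and entries for $r\times r$ matrices.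

\begin{lemma}\label{lem:comm}
Let $A,B,D,B',D',W$ be $r\times r$ matrices over a commutative ring, and let
\[
M=\left[\begin{pmatrix}0&B\\1&D\end{pmatrix},\begin{pmatrix}A&B'\\W&D'\end{pmatrix}\right].
\]
Put $\beta=BW-B'$, $\delta=A+DW-D'$, and
\[
E=[B,W]+[D,A]+D[D,W],\qquad N=[B,A]+B[D,W].
\]
Then $M_{11}=\beta$, $M_{21}=\delta$, $M_{22}=E-\beta-[D,\delta]$, $M_{12}=N-B\delta+\beta D$, and $\operatorname{tr}E=0$.
\end{lemma}

\begin{proof}
Multiplying out gives $M_{11}=BW-B'$, $M_{21}=A+DW-D'$, $M_{22}=B'-WB+[D,D']$ and $M_{12}=BD'-AB-B'D$. Substitute $B'=BW-\beta$ and $D'=A+DW-\delta$, and use $[D,DW]=D[D,W]$. Finally, $\operatorname{tr}(D[D,W])=\operatorname{tr}(D^2W)-\operatorname{tr}(DWD)=0$.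
\end{proof}

Think of $A,B,D,B',D'$ as small and of the differences $w_i-w_j$ as units. The entries of $\beta$ and $\delta$ can replace those of $B'$ and $D'$ as coordinates. Since $W$ is diagonal, $[B,W]_{ij}=(w_j-w_i)B_{ij}$, so the off-diagonal entries of $E$ can replace the off-diagonal entries of $B$. These $3r^2-r$ equations are neutral. What remains are the entries of $N$ and the diagonal entries of $E$, in the variables $D$, $A$ and $B_{11},\dots,B_{rr}$.

\begin{example}\label{ex:r2}
Let $r=2$ and $p$ odd, put $\Delta=w_1-w_2$, and normalize $A_{11}=D_{11}=0$, which the two scalar shifts allow. Then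
\begin{align*}
E_{12}&=-\Delta B_{12}+D_{12}A_{22}-A_{12}D_{22},\\
E_{21}&=\Delta B_{21}+D_{22}A_{21}-A_{22}D_{21}+\Delta D_{22}D_{21},\\
E_{11}&=-E_{22}=D_{12}A_{21}-A_{12}D_{21}+\Delta D_{12}D_{21}.
\end{align*}
The equations $E_{12}=E_{21}=0$ express $B_{12}$ and $B_{21}$ as quadrics in the six entries of $D$ and $A$, and $E_{11}$ is a quadric. Further,
\begin{align*}
N_{11}&=B_{12}A_{21}-A_{12}B_{21}+\Delta B_{12}D_{21},\\
N_{22}&=B_{21}A_{12}-A_{21}B_{12}-\Delta B_{21}D_{12},\\
N_{12}&=(B_{11}-B_{22})A_{12}-\Delta B_{11}D_{12}+B_{12}A_{22},\\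
N_{21}&=(B_{22}-B_{11})A_{21}+\Delta B_{22}D_{21}-A_{22}B_{21}.
\end{align*}
So $N_{11}$ and $N_{22}$ are cubic. Give the entries of $D$ and $A$ weight $1$, and give $B_{11},B_{22}$ weight $2$, the weight that $B_{12},B_{21}$ already have. Then $N_{12}$ and $N_{21}$ have weight $3$ as well. The five equations have total weight $4\cdot3+2=14$ and the eight variables have total weight $6+2\cdot2=10$, a surplus of $4$.
\end{example}

This is bookkeeping, not yet an application of Proposition~\ref{prop:weights}: we counted all $n^2-1$ entries of the commutator up to the trace relation, and by (R2) they do not form a regular sequence, since $J$ has height $n^2-n$. A set $Z$ has only $n^2-m$ elements, and each of the $m-1$ missing equations may remove $3$ from the surplus. For general $r$ the normalized $D$ and $A$ have $2r^2-\sigma$ entries, and the count reads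
\[
\bigl(3r^2+2(r-1)\bigr)-\bigl(2r^2-\sigma+2r\bigr)-3(m-1)=r^2+\sigma+1-3m .
\]
The gain is quadratic in $r$, and for $m=n+1$ the loss $6r$ is linear. For $r=2$ the loss $12$ exceeds the gain $4$; the balance turns at $r=6$ or $r=7$.

The weight $2$ of the $B_{ii}$ is what makes the gain quadratic. The entry $N_{ii}=\sum_{j\ne i}\bigl(B_{ij}A_{ji}-A_{ij}B_{ji}+(w_i-w_j)B_{ij}D_{ji}\bigr)$ does not involve the diagonal of $B$, whereas for $i\neq j$ the entry $N_{ij}$ contains $(B_{ii}-B_{jj})A_{ij}+(w_j-w_i)B_{ii}D_{ij}$. Raising the weight of the $B_{ii}$ from $1$ to $2$ therefore costs $r$ and gains $r^2-r$. The net effect $r^2-2r$ is zero in Example~\ref{ex:r2} and positive for $r\ge3$.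

\section{An \'etale chart}\label{sec:chart}

We now turn the normal form into a coordinate system. We use the following standard facts. A morphism between open subsets of $\mathbb A^\ell_K$ whose differential is injective at every geometric point has an invertible Jacobian determinant and is \'etale. \'Etale morphisms are stable under composition and base change. If an \'etale morphism to $\operatorname{Spec}R$ maps a point with local ring $(\mathcal O,\mathfrak P)$ to $P$, then $R_P\to\mathcal O$ is flat and local, $P\mathcal O=\mathfrak P$, and $\dim R_P=\dim\mathcal O$.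

\begin{lemma}\label{lem:diag}
Fix a decomposition $\ell=\ell_1+\dots+\ell_s$. Consider pairs $(h,\xi)$ of $\ell\times\ell$ matrices, where the diagonal blocks of $h$ are identity matrices and $\xi=\xi_1\oplus\dots\oplus\xi_s$ is block diagonal. On the open set where $\det h\ne0$ and no two $\xi_i$ have a common eigenvalue, the map $(h,\xi)\mapsto h\xi h^{-1}$ to $M_\ell$ is \'etale.
\end{lemma}

\begin{proof}
The source has dimension $\ell^2$. Let $(dh,d\xi)$ be a tangent vector killed by the differential, and put $\Theta=h^{-1}dh$. Then $[\Theta,\xi]+d\xi=0$. The off-diagonal blocks give $\Theta_{ij}\xi_j=\xi_i\Theta_{ij}$ for $i\ne j$. If $\chi$ is the characteristic polynomial of $\xi_i$, then $\Theta_{ij}\chi(\xi_j)=\chi(\xi_i)\Theta_{ij}=0$ and $\chi(\xi_j)$ is invertible, so $\Theta_{ij}=0$. The diagonal blocks of $dh=h\Theta$ vanish, and they equal $\Theta_{ii}$. So $\Theta=0$, $dh=0$ and $d\xi=0$.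
\end{proof}

Let $n=2r+k$. Consider the affine space over $K$ with the following coordinates:
\begin{itemize}
\item $r\times r$ matrices $G,C,B,D,A,B',D'$, where $A_{11}=0$, and $D_{11}=0$ if $p$ is odd;
\item an $r\times r$ matrix $\gamma$ with diagonal entries $1$, and scalars $w_1,\dots,w_r$;
\item scalars $\mu$ and, if $p$ is odd, $\lambda$; if $p=2$ we put $\lambda=0$;
\item if $k=1$: columns $h',y'$ and rows $h'',y''$ of length $2r$, and scalars $z,\nu$.
\end{itemize}
There are $8r^2+k(8r+2)=2n^2$ coordinates. With $W=\operatorname{diag}(w_1,\dots,w_r)$ put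
\[
x=\lambda+\begin{pmatrix}0&B\\1&D\end{pmatrix},\quad y=\mu+\begin{pmatrix}A&B'\\W&D'\end{pmatrix},\quad g=\begin{pmatrix}1&G\\0&C\end{pmatrix}\begin{pmatrix}\gamma&0\\0&\gamma\end{pmatrix},
\]
and for $k=1$ also $H=\begin{pmatrix}1_{2r}&h'\\h''&1\end{pmatrix}$ and $\tilde y=\begin{pmatrix}y&y'\\y''&\nu\end{pmatrix}$. Let $\mathcal U$ be the open set where $\det C$, $\det\gamma$, all $w_i-w_j$ $(i\neq j)$ and, if $k=1$, $\det H$ and $\det(x-z)$ do not vanish. Define $\Phi\colon\mathcal U\to\operatorname{Spec}R$ by
\[
(X,Y)=\begin{cases}(gxg^{-1},\,gyg^{-1})&\text{if }k=0,\\ \bigl(h(x\oplus z)h^{-1},\,h\tilde yh^{-1}\bigr)\text{ with }h=H(g\oplus1)&\text{if }k=1.\end{cases}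
\]
Thus for odd $n$ one eigenvalue $z$ of $X$ is split off first.

\begin{proposition}\label{prop:etale}
The morphism $\Phi$ is \'etale.
\end{proposition}

\begin{proof}
Let $k=0$, and write $B^\gamma=\gamma B\gamma^{-1}$, and likewise $D^\gamma,W^\gamma$. Multiplying out gives $Y_{21}=CW^\gamma$ and
\begin{equation}\label{eq:X}
X=\begin{pmatrix}\lambda+G&(B^\gamma+GD^\gamma-G^2)C^{-1}\\C&\lambda+C(D^\gamma-G)C^{-1}\end{pmatrix}.
\end{equation}
Let $\mathcal V=\{(X,Y):\det X_{21}\ne0\}$, and let $\mathcal V'$ be the scheme of all $(X,Y,\gamma,w)$ with $(X,Y)\in\mathcal V$, $\det\gamma\neq0$, the $w_i$ distinct, and $X_{21}^{-1}Y_{21}=\gamma W\gamma^{-1}$. By Lemma~\ref{lem:diag} with $1\times1$ blocks and base change, $\mathcal V'\to\mathcal V$ is \'etale. The map $\Phi$ factors through $\mathcal V'$, and we show that $\mathcal U\to\mathcal V'$ is an isomorphism by writing down the inverse. We must take $C=X_{21}$, and \eqref{eq:X} gives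
\[
\gamma^{-1}\bigl(C^{-1}X_{22}C+X_{11}\bigr)\gamma=2\lambda+D .
\]
If $p$ is odd, the $(1,1)$ entry determines $\lambda$; if $p=2$, then $\lambda=0$. This determines $D$, then $G=X_{11}-\lambda$, and then $B$ from $X_{12}$; with these values \eqref{eq:X} holds. Now $g$ is known. The lower left block of $g^{-1}Yg$ is $\gamma^{-1}C^{-1}Y_{21}\gamma=W$, its top left entry is $\mu$, and $A,B',D'$ are read off from the other blocks. All these expressions are regular on $\mathcal V'$.

Let $k=1$. The map that sends a point of $\mathcal U$ to $(H,z,\hat x,\hat y)$, with $\hat x=gxg^{-1}$ and $\hat y=(g\oplus1)\tilde y(g\oplus1)^{-1}$, is \'etale by the case $k=0$, since on the remaining coordinates it is the invertible change $y'\mapsto gy'$, $y''\mapsto y''g^{-1}$. The map $(H,z,\hat x,\hat y)\mapsto(H(\hat x\oplus z)H^{-1},H\hat yH^{-1})$ is the automorphism $\hat y\mapsto H\hat yH^{-1}$ followed by the map of Lemma~\ref{lem:diag} for blocks of sizes $2r$ and $1$.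
\end{proof}

The number $\sigma$ counts the scalars among $\lambda,\mu$ that are coordinates. Each of them replaces a coordinate that would vanish at the prime chosen below, and so lowers $\Omega$ by one. For $p=2$ the scalar $\lambda$ cannot be recovered from $2\lambda+D$.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Write $Z=\{u_1,\dots,u_c\}$, so $c=n^2-m=4r^2+4rk+k-m$.

\subsection*{The prime}
The closed subset of $\mathcal U$ where $B,D,A,B',D'$ and, if $k=1$, $y',y''$ vanish is an open subset of a linear space. It is nonempty: on it $x-\lambda$ is nilpotent, so $\det(x-z)=(\lambda-z)^{2r}$, and it contains the geometric points with $C=\gamma=1$, $H=1$, distinct $w_i$ and $z\ne\lambda$. Let $(\mathcal O,\mathfrak P)$ be the local ring of $\mathcal U$ at its generic point, and let $P$ be the image of this point in $\operatorname{Spec}R$. The listed coordinates form a regular system of parameters of $\mathcal O$, so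
\[
\dim R_P=\dim\mathcal O=5r^2-\sigma+4rk .
\]
By Proposition~\ref{prop:etale}, $R_P\to\mathcal O$ is flat and local with $P\mathcal O=\mathfrak P$.

Over $\mathcal O$, the commutator $[X,Y]$ is conjugate by an invertible matrix to $M=[x,y]$ if $k=0$, and to
\[
[x\oplus z,\tilde y]=\begin{pmatrix}M&\zeta'\\\zeta''&0\end{pmatrix},\qquad \zeta'=(x-z)y',\quad\zeta''=y''(z-x),
\]
if $k=1$. Scalars drop out of $[x,y]$, so $M$ is given by Lemma~\ref{lem:comm}. Hence every $u_l$ is an $\mathcal O$-linear combination of the entries of $M,\zeta',\zeta''$. These entries lie in $\mathfrak P$, so $\mathcal I_Z\subseteq P$. By (R1), $u_1,\dots,u_c$ is a regular sequence in $R_P$, and $S=R_P/\mathcal I_ZR_P$ has dimension $r^2-\sigma-k+m$, which is positive because $r\ge2$ and $m\ge n\ge4$.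

\subsection*{Weighted parameters}
Since $B'=BW-\beta$, $D'=A+DW-\delta$ and $x-z$ is invertible over $\mathcal O$, the entries of $D,A,B,\beta,\delta,\zeta',\zeta''$ generate $\mathfrak P$. Let $\mathfrak d$ be the ideal generated by the entries of $D$ and $A$. By the definition of $E$,
\begin{equation}\label{eq:E}
E_{ij}\in(w_j-w_i)B_{ij}+\mathfrak d^2\quad(i\ne j),\qquad E_{ii}\in\mathfrak d^2 .
\end{equation}
As $w_j-w_i$ is a unit, $E_{ij}$ can replace $B_{ij}$ among the generators. We obtain the following generators of $\mathfrak P$, where the normalized entries $A_{11}$ and (for odd $p$) $D_{11}$ are omitted.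
\[
\begin{array}{c|l|l}
\text{weight}&\text{elements}&\text{number}\\\hline
1&\text{entries of }D,\ A&2r^2-\sigma\\
2&B_{11},\dots,B_{rr}&r\\
3&\text{entries of }\beta,\ \delta,\ \zeta',\ \zeta'';\ E_{ij}\ (i\ne j)&2r^2+4rk+(r^2-r)
\end{array}
\]
Their number is $5r^2-\sigma+4rk=\dim\mathcal O$, so they form a regular system of parameters, of total weight
\[
\Omega=(2r^2-\sigma)+2r+3(3r^2-r+4rk)=11r^2-r-\sigma+12rk .
\]
The neutral equations receive weight $3$ for the following reason. We have no control over the way in which the $u_l$ combine the entries of $M$, so we want as many of these entries as possible to have the same weight.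

\subsection*{Orders of the equations}
We have $\mathfrak d\subseteq\mathcal F_1$. By \eqref{eq:E}, $B_{ij}\in\mathcal F_3+\mathfrak d^2\subseteq\mathcal F_2$ for $i\ne j$, and $B_{ii}\in\mathcal F_2$ by the choice of weights. So $N=[B,A]+B[D,W]$ and $M_{12}=N-B\delta+\beta D$ have entries in $\mathcal F_3$, and so do $M_{11}=\beta$, $M_{21}=\delta$, $\zeta'$ and $\zeta''$. Put $\theta_i=E_{ii}\in\mathcal F_2$. Modulo $\mathcal F_3$, the block $M_{22}=E-\beta-[D,\delta]$ is $\operatorname{diag}(\theta_1,\dots,\theta_r)$, and $\theta_r=-\theta_1-\dots-\theta_{r-1}$ because $\operatorname{tr}E=0$. Therefore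
\[
u_l\equiv\sum_{j=1}^{r-1}a_{lj}\theta_j\pmod{\mathcal F_3},\qquad a_{lj}\in\mathcal O .
\]
The $c\times(r-1)$ matrix $(a_{lj})$ has rank at most $r-1$ over the field $\mathcal O/\mathfrak P$. Row reduction over this field, lifted to $\mathcal O$, gives $\Gamma\in GL_c(\mathcal O)$ such that all but at most $r-1$ rows of $\Gamma\cdot(a_{lj})$ have their entries in $\mathfrak P$. The corresponding components of $v=\Gamma u$ lie in $\mathcal F_1\mathcal F_2+\mathcal F_3=\mathcal F_3$, and all components lie in $\mathcal F_2$. Hence $v_1\cdots v_c\in\mathcal F_\omega$ with $\omega=3c-(r-1)$.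

\subsection*{The count}
We have $\omega=12r^2+12rk+3k-3m-r+1$, so
\[
\omega-\Omega=r^2+3k+\sigma+1-3m .
\]
Under the hypothesis of (1) this is at least $0$, and Proposition~\ref{prop:weights}(b) shows that the localization $S$ of $R/\mathcal I_Z$ is not $F$-regular. So $R/\mathcal I_Z$ is not $F$-regular. Under the hypothesis of (2) it is at least $1$, and $S$ is not $F$-pure by Proposition~\ref{prop:weights}(a). Since $F$-purity localizes, $R/\mathcal I_Z$ is not $F$-pure. \qed

\begin{remark}
The position of the entries in $Z$ plays no role: the proof uses only their number and (R1).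
\end{remark}

\section{Primality: proof of Theorem~\ref{thm:B}}\label{sec:B}

Since $R/\mathcal I_Z$ embeds in $(R/\mathcal I_Z)\otimes_K\overline K$, we may assume that $K$ is algebraically closed.

\subsection*{Reduction to one omitted entry}
Let $S$ be an $\mathbb N$-graded ring and $u\in S$ a homogeneous nonzerodivisor of positive degree such that $S/uS$ is a domain. Then $S$ is a domain. Indeed, $\bigcap_iu^iS=0$ for degree reasons, so nonzero $a,b$ can be written as $a=u^ia'$, $b=u^jb'$ with $a',b'\notin uS$; if $ab=0$, then $a'b'=0\in uS$, which is impossible. By (R1) this applies when the elements of a larger set $Z'\supseteq Z$ are removed one at a time. So we may assume that $Z$ omits exactly one off-diagonal entry $u_{\alpha\beta}$.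

\subsection*{Fibers over $X$}
Let $V=V(\mathcal I_Z)$. The schemes $V$ and $V(I)$ are complete intersections, of pure dimensions $n^2+n+1$ and $n^2+n$. For fixed $X\in M_n(K)$ their equations are linear in $Y$. With the matrix units $e_{ij}$ we have $u_{ij}=\operatorname{tr}(e_{ji}[X,Y])$, and $\operatorname{tr}(L[X,Y])=\operatorname{tr}([L,X]Y)$ for every matrix $L$. As the trace form is nondegenerate, the linear relations among the equations are given by the matrices $L$ that commute with $X$. Let $\mathcal N_0(X)$ be the space of matrices with zero diagonal that commute with $X$, and let $\mathcal N(X)=\{L\in\mathcal N_0(X):L_{\beta\alpha}=0\}$. The fibers of $V$ and $V(I)$ over $X$ are linear spaces of dimensions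
\[
n+1+\dim\mathcal N(X)\qquad\text{and}\qquad n+\dim\mathcal N_0(X).
\]
Both $\mathcal N(X)$ and $\mathcal N_0(X)$ are kernels of linear maps that depend linearly on $X$, so their dimensions are upper semicontinuous.

The open set $U=\{X:\mathcal N(X)=0\}$ contains the diagonal matrices with distinct entries, whose centralizer consists of diagonal matrices. Over $U$ the coefficient matrix of the equations of $V$ has full rank, so the open subscheme $V_U\subseteq V$ is a vector bundle over $U$. It is smooth and irreducible, its closure $V_1$ is an irreducible component of $V$, and $V$ is generically reduced along $V_1$.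

\subsection*{A second component would contain too much of $V(I)$}
Suppose that $V$ has a component $V_2\ne V_1$. Then $V_2\cap V_U=\emptyset$, for otherwise a dense subset of $V_2$ would lie in $V_1$. Let $\Sigma\subseteq M_n$ be the closure of the image of $V_2$ under $(X,Y)\mapsto X$. It is irreducible and contained in the closed set $M_n\setminus U$. Let $t$ be the value of $\dim\mathcal N$ on a dense open subset of $\Sigma$. A general fiber of $V_2\to\Sigma$ lies in a fiber of $V$, so
\[
n^2+n+1=\dim V_2\le\dim\Sigma+n+1+t .
\]
Over a dense open subset of $\Sigma$ on which $\dim\mathcal N_0$ is constant, the closed set $V(I)\cap(\Sigma\times M_n)$ is a vector bundle of rank $n+\dim\mathcal N_0\ge n+t$. So this set has dimension at least $\dim\Sigma+n+t\ge n^2+n$, and it contains a component of $V(I)$. By (R2) the components are $V(J)$ and one other, $V'$. The component $V(J)$ contains all pairs $(X,0)$ and $\Sigma\ne M_n$, so $V'\subseteq\Sigma\times M_n$. Thus $\mathcal N(X)\ne0$ for every $(X,Y)\in V'$.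

\subsection*{A test point}
Let $X=e_{\alpha\beta}+e_{\beta\alpha}+\sum_{i\ne\alpha,\beta}\lambda_ie_{ii}$ with distinct $\lambda_i$ and $\lambda_i^2\ne1$, and let $Y=e_{\beta\alpha}$. Then $[X,Y]=e_{\alpha\alpha}-e_{\beta\beta}$ is diagonal and nonzero, so $(X,Y)\in V(I)\setminus V(J)\subseteq V'$. The blocks $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ and $(\lambda_i)$ of $X$ have no common eigenvalues, so a matrix $L$ that commutes with $X$ is block diagonal, as in the proof of Lemma~\ref{lem:diag}. The matrices that commute with $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ are those of the form $\left(\begin{smallmatrix}a&b\\b&a\end{smallmatrix}\right)$, in every characteristic. So $\mathcal N_0(X)$ is spanned by $e_{\alpha\beta}+e_{\beta\alpha}$, and $\mathcal N(X)=0$. This is a contradiction, and it is the step that uses the omitted entry: at this point $\mathcal N_0(X)\neq0$.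

Hence $V$ is irreducible and generically reduced. A Cohen--Macaulay ring has no embedded primes, so $R/\mathcal I_Z$ is reduced, and therefore a domain. \qed

\section{The cases $n=2$ and $n=3$: proof of Theorem~\ref{thm:C}}\label{sec:C}

$F$-regularity descends along a faithfully flat map $S\to S'$. Indeed, the map stays faithfully flat after localizing both rings at a multiplicative subset of $S$, it sends $S^\circ$ into $S'^\circ$ by going-down, and so $\mathfrak a^*\subseteq(\mathfrak aS')^*\cap S=\mathfrak aS'\cap S=\mathfrak a$. We may therefore assume that $K$ is algebraically closed. Primality is known from Theorem~\ref{thm:B}, and it also follows from Lemma~\ref{lem:graded} below.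

\subsection*{Strong $F$-regularity}
A ring $S$ is \emph{$F$-finite} if $F_*S$ is a finite $S$-module; localizations of finitely generated $K$-algebras are $F$-finite. An $F$-finite ring $S$ is \emph{strongly $F$-regular} if for every $d\in S^\circ$ there are $e$ and an $S$-linear map $\psi\colon F^e_*S\to S$ with $\psi(F^e_*d)=1$. We use the following facts about $F$-finite rings.
\begin{itemize}
\item[(S1)] Strongly $F$-regular rings are $F$-regular, and the local ones are domains. Regular rings are strongly $F$-regular, and so are localizations of, and polynomial rings over, strongly $F$-regular rings.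
\item[(S2)] $S$ is strongly $F$-regular if and only if all $S_{\mathfrak p}$ are, and the set of primes $\mathfrak p$ at which $S_{\mathfrak p}$ is not strongly $F$-regular is closed.
\item[(S3)] If $S\subseteq S'$ splits as a map of $S$-modules, $S^\circ\subseteq S'^\circ$, and $S'$ is strongly $F$-regular, then so is $S$: restrict $\psi$ to $F^e_*S$ and compose with the splitting.
\item[(S4)] If $S$ is a Gorenstein local ring, $s\in S$ is a nonzerodivisor in the maximal ideal and $S/sS$ is strongly $F$-regular, then so is $S$. By \cite[Theorem 4.2 and Corollary 4.7]{HH}, $F$-rationality deforms and agrees with $F$-regularity for Gorenstein rings; for $F$-finite Gorenstein rings it also agrees with strong $F$-regularity.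
\end{itemize}

\begin{lemma}\label{lem:graded}
Let $S$ be a finitely generated $\mathbb N$-graded $K$-algebra with $S_0=K$ and homogeneous maximal ideal $\mathfrak m$. If $S_{\mathfrak m}$ is strongly $F$-regular, then $S$ is a strongly $F$-regular domain.
\end{lemma}

\begin{proof}
The associated primes of $S$ are homogeneous, hence contained in $\mathfrak m$, so $S$ embeds in the domain $S_{\mathfrak m}$. The closed set in (S2) is stable under the action of $K^\times$ given by the grading, and the closure of the orbit of any closed point contains $\mathfrak m$. So this set is empty.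
\end{proof}

The next lemma is a converse to Lemma~\ref{lem:crit}: one element $g$ with $gf^{q-1}\notin\mathfrak m^{[q]}$ suffices, if the ring is known to be good where $g\neq0$.

\begin{lemma}\label{lem:split}
Let $\Pi=K[z_1,\dots,z_\ell]$, $\mathfrak n=(z_1,\dots,z_\ell)$, $\mathfrak a=(f_1,\dots,f_j)\subseteq\mathfrak n$, $f=\prod f_i$ and $T=\Pi_{\mathfrak n}/\mathfrak a\Pi_{\mathfrak n}$. Let $g\in\Pi$. If $gf^{q-1}\notin\mathfrak n^{[q]}$ for some $q$ and $T_g$ is strongly $F$-regular, then $T$ is strongly $F$-regular.
\end{lemma}

\begin{proof}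
Let $q=p^e$. The module $F^e_*\Pi$ is free on the monomials with all exponents below $q$. Let $\tau\colon F^e_*\Pi\to\Pi$ be the coordinate function of $(z_1\cdots z_\ell)^{q-1}$. The constant term of $\tau(F^e_*a)$ is the $q$-th root of the coefficient of $(z_1\cdots z_\ell)^{q-1}$ in $a$. Since $gf^{q-1}$ contains a monomial with all exponents below $q$, there is a monomial $\rho$ such that $\tau(F^e_*(\rho gf^{q-1}))$ is a unit in $\Pi_{\mathfrak n}$. The map $F^e_*a\mapsto\tau(F^e_*(\rho f^{q-1}a))$ sends $F^e_*\mathfrak a$ into $\tau(F^e_*\mathfrak a^{[q]})\subseteq\mathfrak a$, because $f^{q-1}f_i\in(f_i^q)$. After division by the unit it induces $\varphi\colon F^e_*T\to T$ with $\varphi(F^e_*g)=1$.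

The element $g$ is a nonzerodivisor on $T$: if $ga=0$, then $a=\varphi(F^e_*(a^qg))=0$. Let $d\in T^\circ$. There is a map $F^{e'}_*T_g\to T_g$ that sends $F^{e'}_*d$ to $1$. Clearing denominators, which is possible since $F^{e'}_*T$ is finitely presented, gives $\psi\colon F^{e'}_*T\to T$ with $\psi(F^{e'}_*d)=g^b$ for some $b$. The $i$-fold iterate $\varphi^i\colon F^{ie}_*T\to T$ sends $F^{ie}_*g^{b_i}$ to $1$, where $b_i=1+q+\dots+q^{i-1}$; this follows by induction from $\varphi(F^e_*g^{1+qb_{i-1}})=g^{b_{i-1}}$. For $b_i\ge b$, the composite of $F^{ie}_*\psi$, multiplication by $F^{ie}_*g^{b_i-b}$ and $\varphi^i$ sends $F^{ie+e'}_*d$ to $1$.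
\end{proof}

We prove that $R/\mathcal I_Z$ is strongly $F$-regular. These rings are complete intersections, hence Gorenstein. By (R1), (S4) at the origin and Lemma~\ref{lem:graded}, we may assume $|Z|=n^2-n-1$.

\subsection*{The case $n=2$}
By \eqref{eq:n2}, $R/(u_{12})$ and $R/(u_{21})$ are polynomial rings in four variables over $K[a,b,c,d]/(ad-bc)$. This three-dimensional domain maps onto, hence isomorphically onto, the three-dimensional ring $K[s_1t_1,s_1t_2,s_2t_1,s_2t_2]$, which is the degree zero part of $K[s_1,s_2,t_1,t_2]$ for $\deg s_i=1$, $\deg t_i=-1$. It is strongly $F$-regular by (S3), and (S1) concludes.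

\subsection*{The case $n=3$: equations and degeneration}
After conjugating $X$ and $Y$ by a permutation matrix, the omitted entry is $u_{32}$. Write
\[
X=x_{11}+\begin{pmatrix}0&a\\v&X'\end{pmatrix},\qquad Y=y_{11}+\begin{pmatrix}0&b\\w&Y'\end{pmatrix},
\]
with rows $a,b$, columns $v,w$ and $2\times2$ matrices $X',Y'$. The two scalars do not occur in $[X,Y]$, so $R/\mathcal I_Z$ is a polynomial ring in two variables over a quotient $S'$ of the polynomial ring in the other $16$ variables. From now on $x_{ij},y_{ij}$ $(1\le i,j\le2)$ denote the entries of $X',Y'$. The equations of $S'$ are the entries $\rho_1,\rho_2$ of $aY'-bX'$, the entries $\kappa_1,\kappa_2$ of $X'w-Y'v$, and $u+v_1b_2-w_1a_2$, where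
\[
u=[X',Y']_{12}=(x_{11}-x_{22})y_{12}-x_{12}(y_{11}-y_{22}).
\]
Only the term $v_1b_2-w_1a_2$ couples the rows $a,b$ with the columns $v,w$, and we degenerate it away. Let $Q=K[X',Y']$ and
\[
S=Q[a,b,v,w,s]/\bigl(\rho_1,\rho_2,\kappa_1,\kappa_2,\,u+s(v_1b_2-w_1a_2)\bigr),\qquad T=S/sS,
\]
graded by giving degree $2$ to $s$ and to the entries of $X',Y'$, and degree $1$ to the entries of $a,b,v,w$.

It suffices to show that $T$ is strongly $F$-regular of dimension $11$. For then the five equations of $S$ together with $s$ are six homogeneous elements that cut the dimension from $17$ to $11$, so they form a regular sequence. By (S4) and Lemma~\ref{lem:graded}, $S$ is strongly $F$-regular. In the coordinates $sv,sw$ in place of $v,w$ we have $S[s^{-1}]\cong S'[s^{\pm1}]$. So $S'$ is strongly $F$-regular by (S1) and (S3), and so is $R/\mathcal I_Z$.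

\subsection*{Reduction to eight variables}
Let
\[
g_R=x_{11}y_{12}-x_{12}y_{11},\qquad g_L=x_{11}y_{21}-x_{21}y_{11},\qquad g=g_Rg_L .
\]
The equations $\rho_i=a_1y_{1i}+a_2y_{2i}-b_1x_{1i}-b_2x_{2i}$ are linear in $(a_1,b_1)$ with determinant $g_R$, and $\kappa_i=x_{i1}w_1+x_{i2}w_2-y_{i1}v_1-y_{i2}v_2$ are linear in $(w_1,v_1)$ with determinant $-g_L$. Hence $T_g\cong(Q/uQ)_g[a_2,b_2,v_2,w_2]$, which is strongly $F$-regular by the case $n=2$. By Lemma~\ref{lem:split} we need $g(u\rho_1\rho_2\kappa_1\kappa_2)^{q-1}\notin\mathfrak n^{[q]}$ for some $q$, where $\mathfrak n$ is generated by the $16$ variables.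

View this element as a polynomial in $a,b,v,w$ over $Q$. For a $2\times2$ matrix $\Lambda$ over $K$ let $\chi(\Lambda)$ be the coefficient of $(a_1a_2)^{q-1}$ in $\bigl((a\Lambda)_1(a\Lambda)_2\bigr)^{q-1}$. The substitution $a\mapsto a\Lambda$ preserves $(a_1^q,a_2^q)$ and acts by $\chi(\Lambda)$ on the top degree part of $K[a_1,a_2]/(a_1^q,a_2^q)$, which is spanned by $(a_1a_2)^{q-1}$. So $\chi$ is multiplicative. It equals $\det^{q-1}$ on diagonal matrices, and on elementary matrices because $a_1^{q-1}(a_2+ta_1)^{q-1}\equiv(a_1a_2)^{q-1}$. These matrices generate $GL_2(K)$, so $\chi=\det^{q-1}$ as polynomials. Setting $b=0$ and $v=0$, we find that $(a_1a_2)^{q-1}$ has coefficient $\det(Y')^{q-1}$ in $(\rho_1\rho_2)^{q-1}$ and, with the transposed matrix, $(w_1w_2)^{q-1}$ has coefficient $\det(X')^{q-1}$ in $(\kappa_1\kappa_2)^{q-1}$. So the coefficient of $(a_1a_2w_1w_2)^{q-1}$ in our element is $gh^{q-1}$, where $h=u\det X'\det Y'$. As $\mathfrak n^{[q]}$ is a monomial ideal, the following lemma gives what we need.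

\begin{lemma}\label{lem:P}
Let $\mathfrak m=(x_{ij},y_{ij})\subseteq Q$. Then $gh^{q-1}\notin\mathfrak m^{[q]}$ for some $q$.
\end{lemma}

One cannot always take $q=p$: for $p=2$ the form $gh$ has degree $10>8$ and lies in $\mathfrak m^{[2]}$. We therefore treat all $q$ at once and determine the ideal of all elements for which the statement fails. It turns out to be prime, so the two factors of $g$ can be tested separately.

\begin{proof}
Let $I_q=\mathfrak m^{[q]}:h^{q-1}$ and $\mathcal P=\bigcap_qI_q$; we must show $g\notin\mathcal P$. The ring $Q$ is free over its subring $Q^q$ of $q$-th powers, say with basis $(\epsilon_i)$, and $\mathfrak a^{[q]}=\bigoplus_i\{\alpha^q:\alpha\in\mathfrak a\}\epsilon_i$. It follows that Frobenius powers commute with arbitrary intersections and that $\mathfrak a^{[q]}:\alpha^q=(\mathfrak a:\alpha)^{[q]}$.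

\emph{Step 1: if $\alpha_1,\alpha_2\notin\mathcal P$, then $\alpha_1\alpha_2\notin\mathcal P$.} Let $\alpha_1h^{q-1}\notin\mathfrak m^{[q]}$ and $\alpha_2h^{q'-1}\notin\mathfrak m^{[q']}$. The proper ideal $\mathfrak m^{[q']}:\alpha_2h^{q'-1}$ contains $\mathfrak m^{[q']}$, so it lies in $\mathfrak m$. Hence $\mathfrak m^{[qq']}:(\alpha_2h^{q'-1})^q\subseteq\mathfrak m^{[q]}$. As $h^{qq'-1}=h^{q-1}(h^{q'-1})^q$, we get $\alpha_1\alpha_2^qh^{qq'-1}\notin\mathfrak m^{[qq']}$. So $\alpha_1\alpha_2^q\notin\mathcal P$, and then $\alpha_1\alpha_2\notin\mathcal P$.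

\emph{Step 2: $h^{p-1}\mathcal P\subseteq\mathcal P^{[p]}$.} If $\alpha\in\mathcal P$, then $\alpha h^{p-1}(h^{q-1})^p=\alpha h^{pq-1}\in\mathfrak m^{[pq]}$, so $\alpha h^{p-1}\in I_q^{[p]}$ for all $q$, and $\bigcap_qI_q^{[p]}=\mathcal P^{[p]}$.

\emph{Step 3: $u,\det X',\det Y'\in\mathcal P$.} If $\alpha$ is one of the three factors of $h$, then $\alpha h^{q-1}\in(\alpha^q)\subseteq\mathfrak m^{[q]}$.

\emph{Step 4: $\mathcal P$ is prime and $t=x_{11}x_{12}y_{11}y_{12}\notin\mathcal P$.} Give $x_{11},y_{12}$ weight $1$, $x_{21}$ weight $2$, $y_{21}$ weight $-2$, and the other four variables weight $0$. The terms $x_{11}y_{12},x_{22}y_{12},x_{12}y_{11},x_{12}y_{22}$ of $u$ have weights $2,1,0,0$; the terms $x_{11}x_{22},x_{12}x_{21}$ of $\det X'$ have weights $1,2$; the terms $y_{11}y_{22},y_{12}y_{21}$ of $\det Y'$ have weights $0,-1$. So the part of top weight of $x_{22}h^{p-1}$ is $\pm x_{22}(x_{11}y_{12}x_{12}x_{21}y_{11}y_{22})^{p-1}$, a monomial outside the monomial ideal $\mathfrak m^{[p]}$. Hence $x_{22}\notin\mathcal P$. If the weights of $x_{11}$ and $x_{22}$ are exchanged,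 the top term of $u$ becomes $x_{22}y_{12}$ and the other two do not change, which gives $x_{11}\notin\mathcal P$. Exchanging $X'$ and $Y'$ sends $h$ to $-h$ and preserves $\mathcal P$, so $y_{11},y_{22}\notin\mathcal P$. In particular $\mathcal P$ is proper, hence prime by Step 1. If $x_{12}\in\mathcal P$, then $x_{11}x_{22}=\det X'+x_{12}x_{21}\in\mathcal P$, which is false; by the same exchange $y_{12}\notin\mathcal P$.

\emph{Step 5: $\mathcal PQ_t=\mathfrak q$, where $\mathfrak q=(u,\det X',\det Y')Q_t$.} Modulo $\det X'$ and $\det Y'$ we have $x_{22}=x_{12}x_{21}/x_{11}$ and $y_{22}=y_{12}y_{21}/y_{11}$ in $Q_t$, and then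
\begin{equation}\label{eq:u}
u=g_R-x_{12}y_{12}\Bigl(\frac{x_{21}}{x_{11}}-\frac{y_{21}}{y_{11}}\Bigr).
\end{equation}
The coefficient of $x_{21}$ is a unit, so $Q_t/\mathfrak q\cong K[x_{11},x_{12},y_{11},y_{12},y_{21}]_t$, a regular domain of dimension $8-3$. Thus $\mathfrak q\subseteq\mathcal PQ_t$ is a prime of height $3$, the ring $Q_{\mathcal P}/\mathfrak qQ_{\mathcal P}$ is regular, and $t_1=u$, $t_2=\det X'$, $t_3=\det Y'$ extend to a regular system of parameters $t_1,\dots,t_d$ of $Q_{\mathcal P}$. If $d\ge4$, then $t_4\notin(t_1,t_2,t_3,t_4^p,\dots,t_d^p)$, so $t_4h^{p-1}\notin\mathcal P^{[p]}Q_{\mathcal P}$ by Lemma~\ref{lem:colon}, against Step 2. Hence $d=3$, and the primes $\mathfrak q\subseteq\mathcal PQ_t$ have the same height and coincide.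

In the domain $Q_t/\mathfrak q$ we have $g_R\ne0$, and \eqref{eq:u} gives
\[
g_L=-x_{11}y_{11}\Bigl(\frac{x_{21}}{x_{11}}-\frac{y_{21}}{y_{11}}\Bigr)=-\frac{x_{11}y_{11}}{x_{12}y_{12}}\,g_R\ne0 .
\]
So $g=g_Rg_L\notin\mathcal P$.
\end{proof}

By Lemmas~\ref{lem:split} and~\ref{lem:P}, $T$ is strongly $F$-regular at the origin, and by Lemma~\ref{lem:graded} it is a strongly $F$-regular domain. Since $g\notin\mathcal P$ and $u\in\mathcal P$, the element $g$ is nonzero in the seven-dimensional domain $Q/uQ$. So $T_g\neq0$ and $\dim T=\dim T_g=7+4=11$. This completes the proof of Theorem~\ref{thm:C}. \qed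

\begin{thebibliography}{9}

\bibitem{HH}
Hochster and Huneke, \emph{Trans. Amer. Math. Soc.} \textbf{346} (1994).

\bibitem{Kad}
Zhibek Kadyrsizova, \emph{Nearly Commuting Matrices}, arXiv:1705.10957 (2017).

\end{thebibliography}
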